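\title{Sharp Bernstein--Nikolskii constants: from trigonometric polynomials to entire functions of exponential type}

\begin{abstract}
Let $V$ be a centrally symmetric convex body in $\mathbb{R}^m$, $m\ge2$, and let $D$ be a homogeneous differential operator with constant coefficients. Let $E$ be the sharp constant in the inequality $\|Df\|_{L_q}\le E\|f\|_{L_p}$ for entire functions with spectrum in $V$, and let $P_a$ be the normalized sharp constant in the same inequality for trigonometric polynomials with frequencies in $aV$. We prove that $\lim_{a\to\infty}P_a=E$ for all $0<p\le q<\infty$, which answers a question posed in a paper of Ganzburg. Moreover, $P_a\le E$ for all $a>0$ if $p=q$, and $P_a\le E+Ca^{-\min(1,q)}$ for $a\ge1$ if $p<q$; the order $a^{-1}$ cannot be improved in general. The proof multiplies a rescaled polynomial by an almost flat-topped cutoff with small spectrum and averages over all translates of the cutoff.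
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Two extremal problems}

Throughout, $m\ge2$ and $V\subset\mathbb{R}^m$ is a convex body (a compact convex set with nonempty interior) with $V=-V$. We fix an integer $N\ge0$, exponents $0<p\le q\le\infty$, and a homogeneous operator with constant complex coefficients
\[
D=\sum_{|\alpha|=N}b_\alpha\partial^\alpha,\qquad \partial^\alpha=\frac{\partial^{|\alpha|}}{\partial x_1^{\alpha_1}\cdots\partial x_m^{\alpha_m}}.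
\]
Its symbol is $\sigma(\xi)=\sum_{|\alpha|=N}b_\alpha\xi^\alpha$, so that $De^{i\xi\cdot x}=i^N\sigma(\xi)e^{i\xi\cdot x}$. We write $\|\cdot\|_{L_r(A)}$ for the $L_r$ norm on a set $A$ (a quasi-norm if $r<1$), and $\|\cdot\|_r$ for $\|\cdot\|_{L_r(\mathbb{R}^m)}$.

For functions whose frequencies lie in a bounded set, the $L_q$ norm of $Df$ is controlled by the $L_p$ norm of $f$. The case $p=q$ is an inequality of Bernstein type and the case $N=0$ is one of Nikolskii type. The best constant can be asked for on $\mathbb{R}^m$ or on the torus.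

\emph{Entire functions.} For $z\in\mathbb{C}^m$ put $\|z\|_V^*=\sup_{\xi\in V}|\xi\cdot z|$, where $\xi\cdot z=\sum_j\xi_jz_j$. Let $B_V$ be the set of entire functions $f$ on $\mathbb{C}^m$ such that for every $\varepsilon>0$ there is $C(\varepsilon,f)$ with
\[
|f(z)|\le C(\varepsilon,f)\exp\bigl((1+\varepsilon)\|z\|_V^*\bigr),\qquad z\in\mathbb{C}^m.
\]
These are the entire functions of exponential type with spectrum in $V$. Since $|e^{i\xi\cdot z}|\le e^{|\xi\cdot z|}\le e^{\|z\|_V^*}$ for $\xi\in V$, finite sums of such exponentials and integrals $\int_Vu(\xi)e^{i\xi\cdot z}\,d\xi$ with $u\in L_1(V)$ belong to $B_V$. The Paley--Wiener theorem gives a converse in $L_2$: the functions in $B_V\cap L_2(\mathbb{R}^m)$ are exactly these integrals with $u\in L_2(V)$. Put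
\[
E=E_{p,q,D,V}=\sup_{f\in(B_V\cap L_p(\mathbb{R}^m))\setminus\{0\}}\frac{\|Df\|_q}{\|f\|_p}.
\]

\emph{Trigonometric polynomials.} Let $Q=[-\pi,\pi]^m$. For $a>0$ let $\mathcal{T}_{aV}$ be the space of polynomials $T(x)=\sum_{k\in aV\cap\mathbb{Z}^m}c_ke^{ik\cdot x}$ with complex $c_k$. With $1/\infty=0$, put
\[
d=N+\frac mp-\frac mq\ge0,\qquad
P_a=P_{p,q,D,a,V}=a^{-d}\sup_{T\in\mathcal{T}_{aV}\setminus\{0\}}\frac{\|DT\|_{L_q(Q)}}{\|T\|_{L_p(Q)}}.
\]

The factor $a^{-d}$ is explained by a change of variables. Let $Q_a=aQ=[-\pi a,\pi a]^m$ and let $\mathcal{F}_a$ be the space of functions $f(x)=T(x/a)$ with $T\in\mathcal{T}_{aV}$. These are the finite sums $\sum c_\xi e^{i\xi\cdot x}$ over $\xi\in V\cap a^{-1}\mathbb{Z}^m$; they are $2\pi a$-periodic in each variable, and $\mathcal{F}_a$ is invariant under translations. Since $D$ is homogeneous, $Df(x)=a^{-N}(DT)(x/a)$. Hence $\|Df\|_{L_q(Q_a)}=a^{-N+m/q}\|DT\|_{L_q(Q)}$ and $\|f\|_{L_p(Q_a)}=a^{m/p}\|T\|_{L_p(Q)}$, and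
\begin{equation}\label{eq:rescaled}
P_a=\sup_{f\in\mathcal{F}_a\setminus\{0\}}\frac{\|Df\|_{L_q(Q_a)}}{\|f\|_{L_p(Q_a)}}.
\end{equation}
As $a\to\infty$, the frequencies $V\cap a^{-1}\mathbb{Z}^m$ fill out $V$ and the period cube $Q_a$ fills out $\mathbb{R}^m$. One therefore expects $P_a\to E$. Two cases can be computed.

\begin{example}[$p=q=2$]\label{ex:22}
Parseval's identity $\|f\|_{L_2(Q_a)}^2=(2\pi a)^m\sum|c_\xi|^2$ gives $P_a=\max\{|\sigma(\xi)|:\xi\in V\cap a^{-1}\mathbb{Z}^m\}$. For $f(x)=\int_Vu(\xi)e^{i\xi\cdot x}\,d\xi$, Plancherel's identity gives $\|Df\|_2/\|f\|_2=\|\sigma u\|_{L_2(V)}/\|u\|_{L_2(V)}$, so $E=\max_V|\sigma|$. Thus $P_a\le E$ and $P_a\to E$. A single exponential is extremal; its modulus is constant, so its mass is spread evenly over $Q_a$.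
\end{example}

\begin{example}[$p=2$, $q=\infty$, $D=I$]\label{ex:2inf}
Let $n_a=\#(aV\cap\mathbb{Z}^m)$. By the Cauchy--Schwarz inequality, $|f(x)|^2\le n_a\sum|c_\xi|^2=n_a(2\pi a)^{-m}\|f\|_{L_2(Q_a)}^2$, with equality at $x=0$ when all $c_\xi$ are equal. In the same way $|f(x)|^2\le|V|\,\|u\|_{L_2(V)}^2=|V|(2\pi)^{-m}\|f\|_2^2$ on $\mathbb{R}^m$, with equality at $x=0$ when $u$ is constant. So
\[
P_a^2=(2\pi)^{-m}a^{-m}n_a,\qquad E^2=(2\pi)^{-m}|V|,
\]
and $P_a\to E$ because $a^{-m}n_a$ is a Riemann sum for the volume $|V|$. Here $P_a$ exceeds $E$ whenever $n_a>a^m|V|$. The extremal function is the Dirichlet kernel, and $a^{-m}\sum_\xi e^{i\xi\cdot x}$ tends to the square-integrable function $\int_Ve^{i\xi\cdot x}\,d\xi$.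
\end{example}

\subsection{Results}

The following facts are known. For all $0<p\le q\le\infty$,
\begin{equation}\label{eq:lower}
E\le\liminf_{a\to\infty}P_a .
\end{equation}
The relation $\lim_{a\to\infty}P_a=E$ holds for $q=\infty$ and every $p\in(0,\infty]$; for $p=q=2$; and for $p=q\in(0,\infty]$ when $V$ is a box $\{|x_j|\le\sigma_j,\ 1\le j\le m\}$ and $D=\partial^\alpha$. The problem we consider was posed in \cite{Ganzburg}: \emph{does $\lim_{a\to\infty}P_a$ exist and equal $E$ for all $0<p\le q<\infty$?} The answer is yes. We use \eqref{eq:lower} without proof, and none of the other facts just listed.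

\begin{theorem}\label{thm:limit}
If $0<p\le q<\infty$, then $\limsup_{a\to\infty}P_a\le E$. Hence $\lim_{a\to\infty}P_a=E$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] If $0<p=q\le\infty$, then $P_a\le E$ for every $a>0$; hence $E=\lim_{a\to\infty}P_a=\sup_{a>0}P_a$.
\item[(b)] If $0<p<q\le\infty$, there is a constant $C=C(p,q,D,V)$ such that $P_a\le E+Ca^{-\kappa}$ for $a\ge1$, where $\kappa=\min(1,q)$. If $N=0$, one may take $\kappa=1$.
\item[(c)] The order $a^{-1}$ cannot be improved in general. If $V=[-1,1]^m$, $D\ne0$ and $d>0$, then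
\[
\limsup_{a\to\infty}\,a\,|P_a/E-1|\ge d/2 .
\]
If $V=[-1,1]^m$, $p=2$, $q=\infty$, $N=0$ and $a=n\in\mathbb{N}$, then $P_n=E\,(1+\frac1{2n})^{m/2}$. Finally, for $p<q$, $N=0$, $D=I$, the inequality $P_a\le E$ does not hold for all $a>0$.
\end{enumerate}
\end{theorem}

The obstacle to the upper bound is that a nonzero $f\in\mathcal{F}_a$ is periodic and so lies in no $L_p(\mathbb{R}^m)$ with $p<\infty$. Passing to a limit of extremal functions does not help either: in Example~\ref{ex:22} the exponentials normalized in $L_2(Q_a)$ tend to $0$ uniformly. One has to cut $f$ off by a decaying entire function $\varphi$, which enlarges the spectrum slightly. A single cutoff may miss most of the mass of $Df$, but the average over all translates of the cutoff weighs every point of the period cube equally. Section~\ref{sec:model} shows this on two small cases. Section~\ref{sec:local} provides bounds for derivatives that are uniform in the period, and Section~\ref{sec:average} proves Theorems~\ref{thm:limit}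 and~\ref{thm:sharp}(a). The rate in Theorem~\ref{thm:sharp}(b) needs a second idea: for $p<q$, nearly extremal functions concentrate, as in Example~\ref{ex:2inf}. This is Section~\ref{sec:rate}. Section~\ref{sec:sharpness} proves part (c) and reviews the hypotheses.

\section{Cutting off and averaging}\label{sec:model}

\subsection{Tools}\label{sec:tools}

The origin is an interior point of $V$: if $V$ contains a ball centered at $x$, it contains the reflected ball centered at $-x$, and hence their midpoints. Fix $\rho>0$ with $[-\rho,\rho]^m\subset V$. The letter $C$ denotes a positive constant that may change from line to line and depends only on $m,p,q,D,V$; a subscript marks a further dependence. No such constant depends on $a$ or $f$. For $0<r\le\infty$ and $\kappa=\min(1,r)$ one has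
\begin{equation}\label{eq:triangle}
\|u+v\|_{L_r}^\kappa\le\|u\|_{L_r}^\kappa+\|v\|_{L_r}^\kappa ;
\end{equation}
this is Minkowski's inequality for $r\ge1$, and for $r<1$ it follows by integrating $|u+v|^r\le|u|^r+|v|^r$. In particular, the norm of a sum of $n$ terms is at most $C_{n,r}$ times the sum of the norms.

The first lemma measures the cost of a cutoff: it dilates the spectrum, and a dilation by $\lambda$ changes the sharp constant by the factor $\lambda^d$.

\begin{lemma}\label{lem:cost}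
Let $\tau>0$ and let $\varphi$ be entire, with $|\varphi(z)|\le C_\varphi\exp(\tau\sum_j|\operatorname{Im}z_j|)$ on $\mathbb{C}^m$ and $\varphi\in L_p(\mathbb{R}^m)$. Then for all $a>0$ and $f\in\mathcal{F}_a$,
\[
\|D(f\varphi)\|_q\le(1+\tau/\rho)^d\,E\,\|f\varphi\|_p .
\]
\end{lemma}

\begin{proof}
Let $g=f\varphi$ and $\lambda=1+\tau/\rho$. Since $f$ is bounded on $\mathbb{R}^m$, $g\in L_p(\mathbb{R}^m)$. We have $|f(z)|\le\sum|c_\xi|\,e^{\|z\|_V^*}$ and
\[
\rho\sum_j|\operatorname{Im}z_j|=\sup_{|\xi_j|\le\rho}|\operatorname{Im}(\xi\cdot z)|\le\|z\|_V^*,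
\]
so $|g(z)|\le C_g\exp(\lambda\|z\|_V^*)$. Hence $h(z)=g(z/\lambda)$ belongs to $B_V\cap L_p(\mathbb{R}^m)$. From $Dh(x)=\lambda^{-N}(Dg)(x/\lambda)$ we get $\lambda^{-N+m/q}\|Dg\|_q=\|Dh\|_q\le E\|h\|_p=E\lambda^{m/p}\|g\|_p$.
\end{proof}

To compare $D(f\varphi)$ with $\varphi\,Df$ we use the Leibniz formula:
\begin{equation}\label{eq:leibniz}
\varphi\,Df=D(f\varphi)-R,\qquad |R|\le C\sum_{1\le|\beta|\le N}\ \sum_{|\gamma|<N}|\partial^\beta\varphi|\,|\partial^\gamma f|,
\end{equation}
and $R=0$ if $N=0$. Every term of $R$ carries at least one derivative of $\varphi$, so $R$ is small when $\varphi$ varies slowly.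

The second lemma passes between $\mathbb{R}^m$ and the period cube in two ways.

\begin{lemma}\label{lem:avg}
Let $a>0$, let $F\ge0$ be measurable and $2\pi a$-periodic in each variable, and let $h\ge0$ be measurable on $\mathbb{R}^m$. Then
\begin{align}
\int_{\mathbb{R}^m}F(x)h(x)\,dx&=\int_{Q_a}F(x)\sum_{k\in\mathbb{Z}^m}h(x+2\pi ak)\,dx,\label{eq:unfold}\\
\int_{Q_a}\int_{\mathbb{R}^m}F(x)h(x-y)\,dx\,dy&=\int_{\mathbb{R}^m}h\cdot\int_{Q_a}F.\label{eq:avg}
\end{align}
\end{lemma}

\begin{proof}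
For \eqref{eq:unfold}, split $\mathbb{R}^m$ into the cubes $Q_a+2\pi ak$. For \eqref{eq:avg}, substitute $x=y+u$ and change the order of integration; the inner integral $\int_{Q_a}F(y+u)\,dy$ equals $\int_{Q_a}F$ for every $u$, by periodicity.
\end{proof}

Sums as in \eqref{eq:unfold} are estimated with two facts about the norm $|x|_\infty=\max_j|x_j|$:
\begin{equation}\label{eq:lattice}
|x+2\pi ak|_\infty\ge\pi a|k|_\infty\quad(x\in Q_a,\ k\ne0),\qquad \sum_{k\ne0}|k|_\infty^{-b}<\infty\quad(b>m).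
\end{equation}
The first holds because $2\pi a|k|_\infty-\pi a\ge\pi a|k|_\infty$, the second because at most $Cn^{m-1}$ points $k$ have $|k|_\infty=n$.

All cutoffs are built from the entire function
\[
S(t)=\frac{\sin(t/2)}{t/2}=\int_{-1/2}^{1/2}e^{itv}\,dv .
\]
The integral shows that $|S(z)|\le e^{|\operatorname{Im}z|/2}$. Differentiating under the integral and integrating by parts once gives $|S^{(j)}(t)|\le C_j(1+|t|)^{-1}$ on $\mathbb{R}$. Also $|S(t)|\le\min(1,2/|t|)$. Every derivative of $S^n$ is a sum of products of $n$ derivatives of $S$, so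
\begin{equation}\label{eq:Sdecay}
|(S^n)^{(j)}(t)|\le C_{n,j}(1+|t|)^{-n},\qquad t\in\mathbb{R}.
\end{equation}

\subsection{Two model cases}\label{sec:cases}

Let $\Phi(x)=\prod_jS(x_j)^2$, $\varphi(x)=\Phi(\varepsilon x)$ with $\varepsilon>0$, and $\varphi_y=\varphi(\cdot-y)$. Then $0\le\varphi\le1$, and Lemma~\ref{lem:cost} applies to each $\varphi_y$ with $\tau=\varepsilon$ and $p=1$. Let $f\in\mathcal{F}_a$. In both cases we may assume $E<\infty$.

\emph{The case $p=q=1$, $D=\partial_1=\partial/\partial x_1$.} Here $d=1$. Integrate the inequality $|\varphi_y\,\partial_1f|\le|\partial_1(f\varphi_y)|+|f\,\partial_1\varphi_y|$ over $x\in\mathbb{R}^m$, apply Lemma~\ref{lem:cost} to the first term on the right, and integrate over $y\in Q_a$. Identity \eqref{eq:avg} evaluates all three integrals: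
\[
\|\varphi\|_1\|\partial_1f\|_{L_1(Q_a)}\le(1+\varepsilon/\rho)E\,\|\varphi\|_1\|f\|_{L_1(Q_a)}+\|\partial_1\varphi\|_1\|f\|_{L_1(Q_a)} .
\]
Now $\|\partial_1\varphi\|_1/\|\varphi\|_1=\varepsilon\|\partial_1\Phi\|_1/\|\Phi\|_1$, which is finite by \eqref{eq:Sdecay}. Dividing by $\|\varphi\|_1$ and letting $\varepsilon\to0$, we obtain $P_a\le E$ for every $a>0$. The shape of the cutoff played no role, because the same norm of $\varphi$ appeared on both sides.

\emph{The case $p=1$, $q=2$, $D=I$.} Here $d=m/2$ and there is no Leibniz remainder. By \eqref{eq:avg} and Lemma~\ref{lem:cost},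
\[
\|\varphi\|_2^2\,\|f\|_{L_2(Q_a)}^2=\int_{Q_a}\|f\varphi_y\|_2^2\,dy\le(1+\varepsilon/\rho)^mE^2\int_{Q_a}\|f\varphi_y\|_1^2\,dy .
\]
The last integrand is a square, while \eqref{eq:avg} evaluates only the first power. So we bound one factor by $G=\sup_y\|f\varphi_y\|_1$ and average the other:
\[
\|f\|_{L_2(Q_a)}^2\le(1+\varepsilon/\rho)^mE^2\,\frac{\|\varphi\|_1}{\|\varphi\|_2^2}\;G\,\|f\|_{L_1(Q_a)} .
\]
Two new quantities appear. By \eqref{eq:unfold}, $G\le A\|f\|_{L_1(Q_a)}$, where $A$ is the supremum of the periodization $\sum_k\varphi(x+2\pi ak)$. This sum factors over the coordinates, and $S(t)^2\le\min(1,4/t^2)$ with \eqref{eq:lattice} gives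
\[
A\le\Bigl(1+\sum_{k\in\mathbb{Z}\setminus\{0\}}\frac4{(\varepsilon\pi ak)^2}\Bigr)^m=\Bigl(1+\frac4{3\varepsilon^2a^2}\Bigr)^m .
\]
This tends to $1$ as $a\to\infty$ with $\varepsilon$ fixed, once the cutoff fits inside one period. The ratio $\|\varphi\|_1/\|\varphi\|_2^2=\|\Phi\|_1/\|\Phi\|_2^2$ does not depend on $\varepsilon$. Since $S(t)^2=\int_{-1}^1(1-|v|)e^{itv}\,dv$, Plancherel's identity gives $\int S^2=2\pi$ and $\int S^4=2\pi\int_{-1}^1(1-|v|)^2\,dv=4\pi/3$, so the ratio is $(3/2)^m$. Letting $a\to\infty$ and then $\varepsilon\to0$, we obtain only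
\[
\limsup_{a\to\infty}P_a\le(3/2)^{m/2}E .
\]

The lost factor is a defect of flatness. If $0\le\varphi\le1$ and $p<q<\infty$, then $\|\varphi\|_q^q\le\|\varphi\|_p^p$, with equality only for indicator functions. A nonconstant entire function is never an indicator, but it can be close to one: convolve the indicator of $[-M,M]^m$ with a positive kernel of exponential type and unit width, and take $M$ large. After the dilation $x\mapsto\varepsilon x$ the proof involves four lengths,
\[
1\ll\frac1\varepsilon,\qquad \frac1\varepsilon\ll\frac M\varepsilon\ll a: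
\]
the scale $1$ on which $f$ varies, the width $1/\varepsilon$ of the slopes of the cutoff, the width $M/\varepsilon$ of its plateau, and the period. The first separation makes the spectral cost and the Leibniz remainder small, the second makes the cutoff flat, and the third removes the overlap of its periodic translates.

\section{Derivatives are controlled locally, uniformly in the period}\label{sec:local}

For $N\ge1$ the remainder \eqref{eq:leibniz} contains lower-order derivatives of $f$ in $L_q(Q_a)$, and these must be bounded by $\|f\|_{L_p(Q_a)}$ with a constant independent of $a$. We prove a pointwise bound: a derivative of $f$ at $x$ is controlled by the $L_p$ mass of $f$ near $x$. This local form is needed in Section~\ref{sec:rate}. Let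
\[
w(y)=(1+|y|)^{-m-3},\qquad |x|_a=\operatorname{dist}(x,2\pi a\mathbb{Z}^m).
\]
The function $|x|_a$ is periodic and satisfies $|x|_a\le|x-y|_a+|y|$. It equals $|x|$ on $Q_a$, since $|x_j+2\pi ak_j|\ge|x_j|$ there. Fourier transforms are normalized as $\widehat\psi(\xi)=\int\psi(y)e^{-i\xi\cdot y}\,dy$.

\begin{lemma}\label{lem:local}
Let $L$ be a differential operator with constant coefficients.
\begin{enumerate}
\item[(i)] If $p<\infty$, then for all $a>0$, $f\in\mathcal{F}_a$ and $x\in\mathbb{R}^m$,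
\begin{equation}\label{eq:local}
|Lf(x)|^p\le C_L\int_{\mathbb{R}^m}|f(x-y)|^pw(y)\,dy .
\end{equation}
\item[(ii)] If $p<\infty$, then for all $a\ge1$, $f\in\mathcal{F}_a$ and $x\in\mathbb{R}^m$,
\begin{equation}\label{eq:localper}
|Lf(x)|^p\le C_L\int_{Q_a}|f(u)|^p(1+|x-u|_a)^{-m-3}\,du .
\end{equation}
\item[(iii)] If $0<p\le q\le\infty$, then $\|Lf\|_{L_q(Q_a)}\le C_L\|f\|_{L_p(Q_a)}$ for all $a\ge1$ and $f\in\mathcal{F}_a$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix a Schwartz function $\psi$ with $\widehat\psi\in C_c^\infty(\mathbb{R}^m)$ and $\widehat\psi=1$ on $V$. Convolution with $\psi$ multiplies $e^{i\xi\cdot x}$ by $\widehat\psi(\xi)$, so $f=f*\psi$ and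
\begin{equation}\label{eq:conv}
Lf(x)=\int_{\mathbb{R}^m}h(y)\,dy,\qquad h(y)=f(x-y)\,L\psi(y).
\end{equation}

(i) Since $L\psi$ is a Schwartz function, $|L\psi|\le C_Lw$ and $|L\psi|^p\le C_Lw$. If $p\ge1$, H\"older's inequality for the measure $|L\psi(y)|\,dy$ gives
\[
|Lf(x)|^p\le\|L\psi\|_1^{p-1}\int|f(x-y)|^p|L\psi(y)|\,dy,
\]
which is \eqref{eq:local}. If $p<1$, H\"older's inequality goes the wrong way, and we use that $h$ is itself band-limited. For $f=\sum c_\xi e^{i\xi\cdot x}$ we have $\widehat h(\eta)=\sum c_\xi e^{i\xi\cdot x}\widehat{L\psi}(\eta+\xi)$. So $h$ is a Schwartz function with $\widehat h$ supported in the compact set $\operatorname{supp}\widehat\psi-V$, which does not depend on $a$, $f$ or $x$. Fix a Schwartz function $\omega$ with $\widehat\omega=1$ on this set, so that $h=h*\omega$. Then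
\[
\|h\|_\infty\le\|\omega\|_\infty\|h\|_1\le\|\omega\|_\infty\|h\|_\infty^{1-p}\|h\|_p^p,
\]
so $\|h\|_\infty\le\|\omega\|_\infty^{1/p}\|h\|_p$, and therefore $\|h\|_1\le\|h\|_\infty^{1-p}\|h\|_p^p\le\|\omega\|_\infty^{(1-p)/p}\|h\|_p$. By \eqref{eq:conv}, $|Lf(x)|^p\le C\int|f(x-y)|^p|L\psi(y)|^p\,dy$, and \eqref{eq:local} follows.

(ii) Substituting $u=x-y$ in \eqref{eq:local} and applying \eqref{eq:unfold}, we get the weight $w_a(x-u)$ on $Q_a$, where $w_a(v)=\sum_kw(v+2\pi ak)$. We need $w_a(v)\le C(1+|v|_a)^{-m-3}$, and by periodicity we may take $v\in Q_a$. The term $k=0$ is $(1+|v|_a)^{-m-3}$. By \eqref{eq:lattice} the other terms sum to at most $Ca^{-m-3}$, and $1+|v|\le(1+\pi\sqrt m)\,a$ for $a\ge1$.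

(iii) If $p=q=\infty$, \eqref{eq:conv} gives $|Lf|\le\|L\psi\|_1\|f\|_\infty$. Let $p<\infty$. The case $q=p$ follows by integrating \eqref{eq:local} over $x\in Q_a$ and using \eqref{eq:avg}. The case $q=\infty$ follows from \eqref{eq:localper}, where the weight is at most $1$. For $p<q<\infty$ use $\|Lf\|_{L_q(Q_a)}^q\le\|Lf\|_\infty^{q-p}\|Lf\|_{L_p(Q_a)}^p$.
\end{proof}

\begin{corollary}\label{cor:finite}
For $0<p\le q\le\infty$ we have $\sup_{a\ge1}P_a<\infty$ and $E<\infty$. If $D\ne0$, then $E>0$.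
\end{corollary}

\begin{proof}
The first claim is Lemma~\ref{lem:local}(iii) with $L=D$, and the second follows from \eqref{eq:lower}. If $D\ne0$, take $u\in C_c^\infty(\operatorname{int}V)$, $u\not\equiv0$, and $f(z)=\int u(\xi)e^{i\xi\cdot z}\,d\xi$. Then $f\in B_V$, and $f$ is a Schwartz function on $\mathbb{R}^m$, so $f\in L_p(\mathbb{R}^m)$. The nonzero polynomial $\sigma$ vanishes on no open set, so $\sigma u\not\equiv0$ and $Df(x)=i^N\int\sigma u\,e^{i\xi\cdot x}\,d\xi\not\equiv0$.
\end{proof}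

\section{The averaging inequality and the limit}\label{sec:average}

\subsection{Flat cutoffs}

Let $p<\infty$. Fix an integer $s\ge1$ with $2sp\ge m+1$; this makes the $p$-th powers of our cutoffs summable over a lattice. Let $K=c_sS^{2s}\ge0$, with $c_s$ chosen so that $\int_{\mathbb{R}}K=1$. For $M\ge1$ put
\[
\chi_M(t)=\int_{-M}^MK(t-u)\,du,\qquad\Phi_M(x)=\prod_{j=1}^m\chi_M(x_j).
\]

\begin{lemma}\label{lem:flat}
The function $\Phi_M$ is entire and has the following properties.
\begin{enumerate}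
\item[(i)] $0<\Phi_M\le1$ on $\mathbb{R}^m$, and $|\Phi_M(z)|\le C_M\exp(s\sum_j|\operatorname{Im}z_j|)$ on $\mathbb{C}^m$.
\item[(ii)] $|\partial^\beta\Phi_M(x)|\le C_{M,\beta}\prod_j(1+|x_j|)^{-2s}$ on $\mathbb{R}^m$. In particular $\partial^\beta\Phi_M\in L_r(\mathbb{R}^m)$ for $r\ge p$.
\item[(iii)] If $p\le q<\infty$, then $\mu_M:=\|\Phi_M\|_p^p/\|\Phi_M\|_q^q\ge1$ and $\mu_M\to1$ as $M\to\infty$.
\item[(iv)] For $\varepsilon,a>0$ and $x\in Q_a$, $\ \sum_{k\ne0}\Phi_M(\varepsilon(x+2\pi ak))^p\le C_M(\varepsilon a)^{-2sp}$.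
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $0<\chi_M\le\int K=1$ on $\mathbb{R}$, and $|\chi_M(z)|\le2Mc_se^{s|\operatorname{Im}z|}$ because $|K(z)|\le c_se^{s|\operatorname{Im}z|}$.

(ii) Differentiate under the integral, apply \eqref{eq:Sdecay} with $n=2s$, and use $1+|t|\le(1+M)(1+|t-u|)$ for $|u|\le M$. Integrability follows from $2sr\ge2sp>1$.

(iii) The bound $\mu_M\ge1$ follows from $\Phi_M\le1$. For the limit it suffices to show that $\frac1{2M}\int\chi_M^r=\frac12\int\chi_M(Mu)^r\,du\to1$ for $p\le r<\infty$. We have $\chi_M(Mu)=\int_{M(u-1)}^{M(u+1)}K$, which tends to $1$ for $|u|<1$ and to $0$ for $|u|>1$. For $|u|\ge2$ the interval of integration has length $2M$ and lies in $|t|\ge M|u|/2$, where $K(t)\le c_s(4/(M|u|))^{2s}$. So $\chi_M(Mu)\le2c_s4^{2s}|u|^{-2s}$ for $|u|\ge2$, and $\chi_M\le1$ everywhere. Since $2sr>1$, dominated convergence applies.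

(iv) By (ii) and \eqref{eq:lattice}, the $k$-th term is at most $C_M(\varepsilon\pi a|k|_\infty)^{-2sp}$, and $2sp>m$.
\end{proof}

\subsection{The averaging inequality}

The next proposition is the general form of the computations in Section~\ref{sec:cases}. We keep the quantity $G$ in the statement. An upper bound for $G$ yields Theorem~\ref{thm:limit}; read in the opposite direction, the inequality yields a lower bound for $G$, which is the concentration property of Section~\ref{sec:rate}.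

\begin{proposition}\label{prop:avg}
Let $0<p\le q<\infty$, $\kappa=\min(1,q)$, $M\ge1$, $0<\varepsilon\le1$, $a>0$ and $f\in\mathcal{F}_a\setminus\{0\}$. Put $\varphi(x)=\Phi_M(\varepsilon x)$, $\varphi_y=\varphi(\cdot-y)$ and $G=\sup_{y\in\mathbb{R}^m}\|f\varphi_y\|_p$. Then
\begin{equation}\label{eq:main}
\|Df\|_{L_q(Q_a)}^\kappa\le\Bigl[\Bigl(1+\frac{s\varepsilon}\rho\Bigr)^{d}\mu_M^{1/q}\,E\,G^{1-p/q}\|f\|_{L_p(Q_a)}^{p/q}\Bigr]^\kappa+\Bigl[C_M\,\varepsilon\sum_{|\gamma|<N}\|\partial^\gamma f\|_{L_q(Q_a)}\Bigr]^\kappa .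
\end{equation}
\end{proposition}

\begin{proof}
Write \eqref{eq:leibniz} as $\varphi_yDf=D(f\varphi_y)-R_y$ and regard the three terms as functions of $(x,y)\in\Omega=\mathbb{R}^m\times Q_a$. We compute or bound their norms in $L_q(\Omega)$.

By \eqref{eq:avg} with $F=|Df|^q$ and $h=\varphi^q$, the left side has norm $\|\varphi\|_q\|Df\|_{L_q(Q_a)}$.

By \eqref{eq:avg} again, the term $\partial^\beta\varphi_y\,\partial^\gamma f$ of the remainder has norm $\|\partial^\beta\varphi\|_q\|\partial^\gamma f\|_{L_q(Q_a)}$. Since $\|\partial^\beta\varphi\|_q=\varepsilon^{|\beta|-m/q}\|\partial^\beta\Phi_M\|_q$ and $\|\varphi\|_q=\varepsilon^{-m/q}\|\Phi_M\|_q$, we have $\|\partial^\beta\varphi\|_q\le C_M\varepsilon\|\varphi\|_q$ for $1\le|\beta|\le N$. Hence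
\[
\|R_y\|_{L_q(\Omega)}\le C_M\,\varepsilon\,\|\varphi\|_q\sum_{|\gamma|<N}\|\partial^\gamma f\|_{L_q(Q_a)} .
\]

By Lemma~\ref{lem:flat}, each $\varphi_y$ satisfies the hypotheses of Lemma~\ref{lem:cost} with $\tau=s\varepsilon$. Also $G\le\|f\|_\infty\|\varphi\|_p<\infty$, and $\|f\varphi_y\|_p^q\le G^{q-p}\|f\varphi_y\|_p^p$ because $q\ge p$. With \eqref{eq:avg} for $F=|f|^p$ and $h=\varphi^p$,
\[
\int_{Q_a}\|D(f\varphi_y)\|_q^q\,dy\le\Bigl(1+\frac{s\varepsilon}\rho\Bigr)^{dq}E^q\int_{Q_a}\|f\varphi_y\|_p^q\,dy\le\Bigl(1+\frac{s\varepsilon}\rho\Bigr)^{dq}E^qG^{q-p}\|\varphi\|_p^p\|f\|_{L_p(Q_a)}^p .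
\]
Both $\|\varphi\|_p^p$ and $\|\varphi\|_q^q$ scale as $\varepsilon^{-m}$, so $\|\varphi\|_p^p=\mu_M\|\varphi\|_q^q$. Now apply \eqref{eq:triangle} in $L_q(\Omega)$ and divide by $\|\varphi\|_q^\kappa$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
Let $a\ge1$ and $f\in\mathcal{F}_a$ with $\|f\|_{L_p(Q_a)}=1$. By \eqref{eq:unfold},
\[
\|f\varphi_y\|_p^p=\int_{Q_a}|f(x)|^p\sum_k\varphi(x-y+2\pi ak)^p\,dx\le A:=\sup_{x\in\mathbb{R}^m}\sum_k\varphi(x+2\pi ak)^p .
\]
The sum defining $A$ is periodic, so the supremum may be taken over $Q_a$. There the term $k=0$ is at most $1$, and Lemma~\ref{lem:flat}(iv) bounds the rest. Thus $G^p\le1+C_M(\varepsilon a)^{-2sp}$. Lemma~\ref{lem:local}(iii) bounds the sum over $\gamma$ in \eqref{eq:main} by $C$. Taking the supremum over $f$ and using \eqref{eq:rescaled},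
\[
P_a^\kappa\le\Bigl[\Bigl(1+\frac{s\varepsilon}\rho\Bigr)^{d}\mu_M^{1/q}\,E\,\bigl(1+C_M(\varepsilon a)^{-2sp}\bigr)^{1/p-1/q}\Bigr]^\kappa+(C_M\varepsilon)^\kappa .
\]
Let $a\to\infty$ with $M$ and $\varepsilon$ fixed, then $\varepsilon\to0$ with $M$ fixed, then $M\to\infty$, using Lemma~\ref{lem:flat}(iii). This gives $\limsup_{a\to\infty}P_a\le E$, and \eqref{eq:lower} completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Fix $a>0$ and $f\in\mathcal{F}_a\setminus\{0\}$. Let $p=q<\infty$ and take $M=1$ in \eqref{eq:main}. Then $\mu_1=1$, the exponent of $G$ is $0$, and the sum over $\gamma$ is a finite number that does not depend on $\varepsilon$. Letting $\varepsilon\to0$ gives $\|Df\|_{L_q(Q_a)}\le E\|f\|_{L_q(Q_a)}$. If $p=q=\infty$, no cutoff is needed: $f$ itself belongs to $B_V\cap L_\infty(\mathbb{R}^m)$, and the suprema of $|f|$ and $|Df|$ over $Q_a$ and over $\mathbb{R}^m$ coincide. In both cases $P_a\le E$. With \eqref{eq:lower}, $E\le\liminf P_a\le\limsup P_a\le\sup_{a>0}P_a\le E$.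
\end{proof}

\section{The rate of convergence for $p<q$}\label{sec:rate}

Let $p<q$, so $p<\infty$ and $d>0$. The preceding proof cannot give the rate $a^{-1}$. The plateau of width $M/\varepsilon$ has to fit in the period cube while $M\to\infty$, so $\varepsilon a\to\infty$, and the factor $(1+s\varepsilon/\rho)^d$ alone differs from $1$ by more than $O(1/a)$. To pay only $O(1/a)$ we must take $\varepsilon$ of order $1/a$, that is, a cutoff of fixed shape on the scale of the period. Such a cutoff is not flat, and near its center it falls off quadratically. This produces a loss in $\|\varphi\,Df\|_{L_q}$, but also a gain in $\|f\varphi\|_p$. Both are measured by second moments,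
\[
J_r(F)=\int_{Q_a}|F(x)|^r\,\frac{|x|^2}{a^2}\,dx .
\]
We show that the gain outweighs the loss when the cutoff is centered where $f$ concentrates.

\subsection{A cutoff on the scale of the period}

With $s$ as in Section~\ref{sec:average}, let $\Theta(x)=\prod_{j=1}^mS(x_j)^{2s}$. We choose this shape because the translates of $S^2$ by $2\pi\mathbb{Z}$ sum to $1$, so the overlap of the periodic translates of $\Theta$ is controlled with the exact constant.

\begin{lemma}\label{lem:theta}
For $x\in Q$ and $p\le q<\infty$,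
\[
\sum_{k\in\mathbb{Z}^m}\Theta(x+2\pi k)^p\le1-\frac{|x|^2}{32m},\qquad\Theta(x)^q\ge1-\frac{sq}{12}|x|^2 .
\]
\end{lemma}

\begin{proof}
Let $|t|\le\pi$. The numbers $S(t+2\pi k)=\int_{-1/2}^{1/2}e^{itv}e^{2\pi ikv}\,dv$, $k\in\mathbb{Z}$, are the Fourier coefficients of $v\mapsto e^{itv}$ on an interval of length $1$, so Parseval's identity gives $\sum_kS(t+2\pi k)^2=1$. Since $|\sin((t+2\pi k)/2)|=|\sin(t/2)|$ and $|t+2\pi k|\ge|t|$, we have $|S(t+2\pi k)|\le S(t)\le1$. Moreover $2sp-2\ge m-1\ge1$. Hence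
\[
\sum_k|S(t+2\pi k)|^{2sp}\le S(t)^{2sp-2}\sum_kS(t+2\pi k)^2\le S(t).
\]
With $u=t/2$ we have $u^2\le\pi^2/4<5$, so
\[
1-\frac{u^2}6\le\frac{\sin u}u\le1-\frac{u^2}6\Bigl(1-\frac{u^2}{20}\Bigr)\le1-\frac{u^2}8,
\]
that is, $1-t^2/24\le S(t)\le1-t^2/32$. The sum over $\mathbb{Z}^m$ factors over the coordinates, so it is at most $\prod_j(1-x_j^2/32)\le1-\max_jx_j^2/32\le1-|x|^2/(32m)$.

For the second bound, Bernoulli's inequality with exponent $2sq\ge1$ gives $S(t)^{2sq}\ge(1-t^2/24)^{2sq}\ge1-sqt^2/12$, and $\prod_ja_j\ge1-\sum_j(1-a_j)$ for $a_j\in[0,1]$.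
\end{proof}

\begin{lemma}\label{lem:gain}
Let $p<q\le\infty$, $a\ge1$, $f\in\mathcal{F}_a$ with $\|f\|_{L_p(Q_a)}=1$, and $\varphi(x)=\Theta(x/a)$. Then
\begin{equation}\label{eq:gain}
\|D(f\varphi)\|_q\le\Bigl(1+\frac Ca\Bigr)E\Bigl(1-\frac{J_p(f)}{32m}\Bigr)^{1/p},
\end{equation}
and the remainder in \eqref{eq:leibniz} satisfies $\|R\|_{L_q(Q_a)}\le C/a$.
\end{lemma}

\begin{proof}
By \eqref{eq:unfold} and Lemma~\ref{lem:theta},
\[
\|f\varphi\|_p^p=\int_{Q_a}|f(x)|^p\sum_k\Theta(x/a+2\pi k)^p\,dx\le1-\frac{J_p(f)}{32m}.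
\]
We have $|\varphi(z)|\le\exp(\frac sa\sum_j|\operatorname{Im}z_j|)$, and $\varphi\in L_p(\mathbb{R}^m)$ since $2sp>1$. Lemma~\ref{lem:cost} with $\tau=s/a$ gives \eqref{eq:gain}, because $(1+s/(\rho a))^d\le1+C/a$ for $a\ge1$. By \eqref{eq:Sdecay}, $|\partial^\beta\varphi|\le Ca^{-|\beta|}\le C/a$ for $1\le|\beta|\le N$, and $\|\partial^\gamma f\|_{L_q(Q_a)}\le C$ by Lemma~\ref{lem:local}(iii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b) for $q=\infty$]
Here only one value of $Df$ matters, and the cutoff loses nothing at its center. Let $a\ge1$ and $\|f\|_{L_p(Q_a)}=1$, and translate $f$ so that $|Df|$ is maximal at $0$. Since $\varphi(0)=1$, Lemma~\ref{lem:gain} gives $|Df(0)|\le|D(f\varphi)(0)|+|R(0)|\le(1+C/a)E+C/a$.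
\end{proof}

For the rest of this section let $p<q<\infty$ and $\kappa=\min(1,q)$. Put $\nu=\kappa$ if $N\ge1$ and $\nu=1$ if $N=0$. We assume $D\ne0$, since otherwise there is nothing to prove; then $0<E<\infty$ by Corollary~\ref{cor:finite}.

\begin{lemma}[gain and loss]\label{lem:balance}
Let $a\ge1$ and $f\in\mathcal{F}_a$ with $\|f\|_{L_p(Q_a)}=1$. Then
\begin{equation}\label{eq:balance}
\|Df\|_{L_q(Q_a)}^q\le E^q-\frac{E^q}{32m}J_p(f)+\frac{sq}{12}J_q(Df)+Ca^{-\nu}.
\end{equation}
\end{lemma}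

\begin{proof}
Let $\varphi=\Theta(\cdot/a)$. By Lemma~\ref{lem:theta}, $1\le\varphi(x)^q+\frac{sq}{12}|x|^2/a^2$ on $Q_a$, so
\[
\|Df\|_{L_q(Q_a)}^q\le\|\varphi Df\|_{L_q(Q_a)}^q+\frac{sq}{12}J_q(Df).
\]
Let $U=\|D(f\varphi)\|_q$ and $W=\|R\|_{L_q(Q_a)}$. By Lemma~\ref{lem:gain}, $U\le C$ and $W\le C/a$. Since $(1-t)^{q/p}\le1-t$ for $t\in[0,1]$, \eqref{eq:gain} gives
\[
U^q\le E^q\Bigl(1-\frac{J_p(f)}{32m}\Bigr)+\frac Ca .
\]
If $q\ge1$, then $\|\varphi Df\|_{L_q(Q_a)}^q\le(U+W)^q\le U^q+q(U+W)^{q-1}W\le U^q+C/a$ by the mean value theorem. If $q<1$, then \eqref{eq:triangle} gives $\|\varphi Df\|_{L_q(Q_a)}^q\le U^q+W^q\le U^q+Ca^{-q}$. If $N=0$, then $W=0$.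
\end{proof}

It remains to show that, after a translation, $J_q(Df)$ is at most a small multiple of $J_p(f)$, up to an error $O(a^{-2})$. This needs to be done only for functions with $\|Df\|_{L_q(Q_a)}\ge E$.

\subsection{Concentration}

The heuristic is as follows. If $|f|^p$ splits into far separated bumps of masses $t_i$ with $\sum t_i=1$, each bump contributes at most about $E^qt_i^{q/p}$ to $\|Df\|_{L_q(Q_a)}^q$, and $\sum t_i^{q/p}\le(\max_it_i)^{q/p-1}$ is less than $1$ unless one bump carries all the mass. In \eqref{eq:main} the quantity $G^p$ plays the role of $\max_it_i$.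

\begin{lemma}\label{lem:conc}
For every $\eta\in(0,1/2]$ there are $r_0\ge1/\eta$ and $a_0\ge1$, depending only on $\eta,m,p,q,D,V$, with the following property. If $a\ge a_0$, $f\in\mathcal{F}_a$, $\|f\|_{L_p(Q_a)}=1$ and $\|Df\|_{L_q(Q_a)}\ge E$, then after replacing $f$ by a translate,
\begin{equation}\label{eq:conc}
\int_{Q_a\cap\{|x|\ge r_0\}}|f|^p\,dx\le4\eta .
\end{equation}
\end{lemma}

\begin{proof}
Let $\theta=(1-\eta)^{1/p-1/q}<1$; this is where $p<q$ is used. For $a\ge1$, suppose that $G^p\le1-\eta$ in Proposition~\ref{prop:avg}, so that $G^{1-p/q}\le\theta$. Then \eqref{eq:main} and Lemma~\ref{lem:local}(iii), after division by $E^\kappa>0$, give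
\[
1\le\bigl[(1+s\varepsilon/\rho)^d\mu_M^{1/q}\theta\bigr]^\kappa+(C_M\varepsilon/E)^\kappa .
\]
Fix $M$ with $\mu_M^{1/q}\theta<1$, which is possible by Lemma~\ref{lem:flat}(iii), and then fix $\varepsilon$ so small that the right side is less than $1$. These choices do not depend on $a$ or $f$, and for them $G^p>1-\eta$. So $\|f\varphi_y\|_p^p>1-\eta$ for some $y$. Replace $f$ by $f(\cdot+y)\in\mathcal{F}_a$, which preserves the norms of $f$ and $Df$ on $Q_a$; then $y=0$. By \eqref{eq:unfold},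
\[
1-\eta<\int_{Q_a}|f(x)|^pH(x)\,dx,\qquad H(x)=\sum_k\Phi_M(\varepsilon(x+2\pi ak))^p .
\]
By Lemma~\ref{lem:flat}(iv), choose $a_0$ so that the terms with $k\ne0$ sum to at most $\eta$ on $Q_a$ for $a\ge a_0$. By Lemma~\ref{lem:flat}(ii), choose $r_0\ge1/\eta$ so that $\Phi_M(\varepsilon x)^p\le\eta$ for $|x|\ge r_0$. Then $H\le1+\eta$ on $Q_a$ and $H\le2\eta$ on $Q_a\cap\{|x|\ge r_0\}$. If $t$ is the integral in \eqref{eq:conc}, then $1-\eta<(1+\eta)(1-t)+2\eta t=1+\eta-(1-\eta)t$, so $t<2\eta/(1-\eta)\le4\eta$.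
\end{proof}

Concentration makes $Df$ uniformly small away from the origin, by the local bound \eqref{eq:localper}. There $|Df|^q=|Df|^{q-p}|Df|^p$ is a small multiple of $|Df|^p$, whose second moment is controlled by that of $|f|^p$. Near the origin the weight $|x|^2/a^2$ is $O(a^{-2})$.

\begin{lemma}\label{lem:tail}
Let $\eta\in(0,1/2]$, $r_0\ge1/\eta$, $a\ge1$, and let $f\in\mathcal{F}_a$ satisfy $\|f\|_{L_p(Q_a)}=1$ and \eqref{eq:conc}. Then
\[
J_q(Df)\le C\eta^{(q-p)/p}J_p(f)+C(1+r_0^2)\,a^{-2},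
\]
where $C$ does not depend on $\eta$ or $r_0$.
\end{lemma}

\begin{proof}
Let $x\in Q_a$ with $|x|\ge2r_0$, and split the integral in \eqref{eq:localper}, with $L=D$, at $|u|=r_0$. On $|u|\ge r_0$ the weight is at most $1$ and the mass of $|f|^p$ is at most $4\eta$. On $|u|<r_0$ the mass is at most $1$, and $|x-u|_a\ge|x|_a-|u|\ge r_0$, so the weight is at most $(1+r_0)^{-m-3}\le\eta$. Hence
\begin{equation}\label{eq:small}
|Df(x)|^p\le C\eta,\qquad x\in Q_a,\ |x|\ge2r_0 .
\end{equation}
Next, multiply \eqref{eq:local} by $|x|_a^2\le2|x-y|_a^2+2|y|^2$ and integrate over $x\in Q_a$. By periodicity, $\int_{Q_a}|x-y|_a^2|f(x-y)|^p\,dx=a^2J_p(f)$ and $\int_{Q_a}|f(x-y)|^p\,dx=1$ for every $y$. Since $\int|y|^2w(y)\,dy<\infty$, which is the reason for the exponent $m+3$ in $w$, we obtain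
\begin{equation}\label{eq:moment}
J_p(Df)\le C\bigl(J_p(f)+a^{-2}\bigr).
\end{equation}
Split $J_q(Df)$ at $|x|=2r_0$. The inner part is at most $4r_0^2a^{-2}\|Df\|_{L_q(Q_a)}^q\le Cr_0^2a^{-2}$ by Lemma~\ref{lem:local}(iii). The outer part is at most $(C\eta)^{(q-p)/p}J_p(Df)$ by \eqref{eq:small}, and \eqref{eq:moment} finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b) for $q<\infty$]
Let $C_1$ be $sq/12$ times the constant of Lemma~\ref{lem:tail}. Fix $\eta\in(0,1/2]$ with $C_1\eta^{(q-p)/p}\le E^q/(32m)$, and let $r_0,a_0$ be given by Lemma~\ref{lem:conc}; they now depend only on $m,p,q,D,V$. For $1\le a\le a_0$, Corollary~\ref{cor:finite} gives $P_a\le C\le Ca_0^\nu a^{-\nu}$. Let $a\ge a_0$ and $f\in\mathcal{F}_a$ with $\|f\|_{L_p(Q_a)}=1$. If $\|Df\|_{L_q(Q_a)}<E$, there is nothing to prove. Otherwise translate $f$ so that \eqref{eq:conc} holds. By \eqref{eq:balance} and Lemma~\ref{lem:tail},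
\[
\|Df\|_{L_q(Q_a)}^q\le E^q+\Bigl(C_1\eta^{(q-p)/p}-\frac{E^q}{32m}\Bigr)J_p(f)+C_1(1+r_0^2)a^{-2}+Ca^{-\nu}\le E^q+Ca^{-\nu}.
\]
Thus $P_a\le E(1+CE^{-q}a^{-\nu})^{1/q}\le E+Ca^{-\nu}$, because $t\mapsto(1+t)^{1/q}$ is Lipschitz on bounded subintervals of $[0,\infty)$.
\end{proof}

\section{Sharpness, and the role of the hypotheses}\label{sec:sharpness}

The space $\mathcal{T}_{aV}$ changes only when the boundary of $aV$ crosses a lattice point, while the factor $a^{-d}$ changes continuously. For a cube the space stays fixed on intervals of length $1$, and over such an interval $a^{-d}$ varies by a relative amount of about $d/a$. At one of the two ends, $P_a/E$ must then differ from $1$ by about half of this.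

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
Let $V=[-1,1]^m$, $D\ne0$, $d>0$; then $0<E<\infty$. For $a\in[n,n+1)$ we have $aV\cap\mathbb{Z}^m=nV\cap\mathbb{Z}^m$, so $P_a=(n/a)^dP_n$. Suppose that $|P_a/E-1|\le B/a$ for all large $a$. Then $P_n\le E(1+B/n)$, and letting $a\uparrow n+1$ in $P_a\ge E(1-B/a)$ gives $(n/(n+1))^dP_n\ge E(1-B/(n+1))$. For large $n$ the two bounds yield
\[
1+\frac dn+O(n^{-2})=\Bigl(1+\frac1n\Bigr)^d\le\frac{1+B/n}{1-B/(n+1)}=1+\frac{2B}n+O(n^{-2}),
\]
so $B\ge d/2$. Every number larger than $\limsup a|P_a/E-1|$ is an admissible $B$, and the first claim follows.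

Let $p=2$, $q=\infty$, $N=0$. Then $D=b_0I$, and both $P_a$ and $E$ are $|b_0|$ times their values for $D=I$. For $D=I$, Example~\ref{ex:2inf} with $\#(nV\cap\mathbb{Z}^m)=(2n+1)^m$ and $|V|=2^m$ gives $P_n^2=(2\pi)^{-m}(2+1/n)^m$ and $E^2=(2\pi)^{-m}2^m$. (The value of $E$ also follows from that of $P_n$, since $P_n\to E$ by part (b) and \eqref{eq:lower}.) Hence $P_n=E(1+\frac1{2n})^{m/2}$.

Finally, let $V$ be arbitrary, $p<q$ and $D=I$. The function $f\equiv1$ belongs to $\mathcal{F}_a$ for every $a>0$, so \eqref{eq:rescaled} gives $P_a\ge(2\pi a)^{m/q-m/p}\to\infty$ as $a\to0^+$, while $E<\infty$.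
\end{proof}

The first claim of part (c) concerns $|P_a/E-1|$ and does not say on which side of $E$ the deviation occurs; for $p=q$ it occurs below $E$, by part (a). The second claim shows that the one-sided bound in part (b) is attained in order, since there $P_n-E\sim mE/(4n)$.

\begin{remark}[where the hypotheses are used]
\emph{The order $p\le q$} enters in Lemma~\ref{lem:local}(iii) and in the bound $\|f\varphi_y\|_p^q\le G^{q-p}\|f\varphi_y\|_p^p$. For $p>q$ and $D=I$, the function $f\equiv1$ gives $P_a\ge(2\pi a)^{m/q-m/p}\to\infty$ as $a\to\infty$.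

\emph{The strict inequality $p<q$} is needed for concentration. For $p=q=2$, $V=[-1,1]^m$, $D=\partial_1$ and $a\in\mathbb{N}$, Example~\ref{ex:22} gives $E=1$, and a multiple of $e^{ix_1}\in\mathcal{F}_a$ satisfies the hypotheses of Lemma~\ref{lem:conc} but has constant modulus.

\emph{The condition $q<\infty$} is needed to average $q$-th powers in Proposition~\ref{prop:avg}. For $q=\infty$ one cutoff at a maximum point suffices. The exponent $\kappa=q$ for $q<1$ and $N\ge1$ arises at one place, where \eqref{eq:triangle} is applied to the Leibniz remainder in Lemma~\ref{lem:balance}.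

\emph{Homogeneity of $D$} gives \eqref{eq:rescaled} and the factor $\lambda^d$ in Lemma~\ref{lem:cost}. \emph{The interior point $0\in V$} lets a small dilation of $V$ absorb the spectrum of the cutoff.

\emph{Convexity of $V$} is needed for the equality $\lim P_a=E$. The norm $\|z\|_V^*$, and hence $E$, does not change when $V$ is replaced by its convex hull. For a compact, symmetric, Jordan measurable set $V$, the computation of Example~\ref{ex:2inf} gives $P_a^2\to(2\pi)^{-m}|V|$, while $E^2=(2\pi)^{-m}|\operatorname{conv}V|$.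

\emph{The assumption $m\ge2$} enters our arguments only through the inequality $2sp-2\ge m-1\ge1$ in Lemma~\ref{lem:theta}.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Ganzburg}
Michael I. Ganzburg, \emph{Sharp Constants of Approximation Theory. I. Multivariate Bernstein-Nikolskii Type Inequalities}, arXiv:1901.04400 (2019).

\end{thebibliography}
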